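# Almost all foundations of matroids are non-representable

## 1. Nelson's theorem, and the count in ranks 0, 1 and 2

The answer one would first guess is "yes". Nelson proved that almost all matroids are not representable over any field: among the matroids on $n$ elements, the proportion that are representable over some field tends to $0$. Every matroid $M$ has an attached algebraic object, its foundation $F_M$, and $F_M$ knows whether $M$ is representable over some field. So one expects that almost all foundations are non-representable too. Whether this is so is asked in Matthew Baker, Oliver Lorscheid and Tianyi Zhang, "Foundations of matroids -- Part 2: Further theory, examples, and computational methods", arXiv:2310.19952 (2023). To test the guess we need the definitions.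

**Pastures.** A pasture is a commutative multiplicative monoid with zero $P$ such that $P^\times=P\setminus\{0\}$ is an abelian group, together with an element $-1$ with $(-1)^2=1$ and a set of *null triples*, written $a+b+c=0$. This set is closed under permutations and under multiplication by $P^\times$, and $a+b+0=0$ holds exactly when $b=-a:=(-1)a$. A homomorphism of pastures is a multiplicative map with $0\mapsto0$, $1\mapsto1$ that preserves null triples; it then maps $-1$ to $-1$, because $1+(-1)+0=0$.

Three examples. A field is a pasture, with its usual sums of three terms. The pasture $\mathbb I=\{0,1,-1\}$ with $1\ne-1$ has only the null triples that the axiom on $a+b+0$ forces; it maps to every pasture in exactly one way. The pasture $\mathbb K=\{0,1\}$ has $-1=1$ and, up to order, the null triples $0+0+0$, $1+1+0$ and $1+1+1$. For given $u,v$ the number of $z$ with $u+v+z=0$ depends on the pasture: for $u=v=1$ it is none in $\mathbb I$ and two in $\mathbb K$.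

**Weak representations.** Let $M$ be a matroid of rank $r$ on $E=[n]$. A weak $P$-representation of $M$ is an alternating map $\Delta:E^r\to P$, nonzero exactly on the ordered bases, such that for all $J\in E^{r-2}$ and $a,b,c,d\in E$
$$\Delta(Jab)\Delta(Jcd)-\Delta(Jac)\Delta(Jbd)+\Delta(Jad)\Delta(Jbc)=0.\tag{1}$$
(If $r\le1$ there is no condition (1). If $a,b,c,d$ are not distinct, or one of them occurs in $J$, or $J$ has a repeated entry, then (1) holds for every alternating $\Delta$.) Rescaling means $\Delta'(e_1,\dots,e_r)=c\prod_it(e_i)\,\Delta(e_1,\dots,e_r)$ with $c,t(e)\in P^\times$. I write $Jab$ both for the tuple and for the set $J\cup\{a,b\}$.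

**Foundation.** The foundation $F_M$ is the pasture for which, naturally in the pasture $P$, the weak $P$-representations of $M$ modulo rescaling are identified with the homomorphisms $F_M\to P$. By the Yoneda lemma this determines $F_M$ up to isomorphism. A foundation is *representable* if it has a homomorphism to some field; equivalently, a matroid with this foundation is representable over some field.

Let $\mathcal F(n)$ be the set of isomorphism classes of foundations of matroids on $n$ elements, $\mathcal N(n)\subset\mathcal F(n)$ the set of non-representable classes, and $\mathcal F_r(n)$, $\mathcal N_r(n)$ the analogues for matroids of rank $r$. The question is whether $\#\mathcal N(n)/\#\mathcal F(n)\to1$.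

**Ranks 0 and 1 by hand.** In rank $0$ a representation is one unit, and rescaling by $c$ makes it $1$. In rank $1$ it consists of a unit $\Delta(e)$ for each non-loop $e$, and $t(e)=\Delta(e)^{-1}$ makes all values $1$. So for every $P$ there is exactly one class, and $F_M\cong\mathbb I$. There are $2^n-1$ matroids of rank $1$ on $[n]$, and they have *one* foundation between them.

**Rank 2 by hand.** A matroid of rank at most $2$ is representable over $\mathbb Q$: loops become zero vectors, and parallel classes become distinct directions in $\mathbb Q^2$. So $\mathcal N_r(n)$ is empty for $r\le2$, and the guess fails in these ranks. The first foundation with a nontrivial sum is that of $U_{2,4}$. Given a weak representation, the conditions $\Delta(1,2)=\Delta(1,3)=\Delta(3,2)=\Delta(4,2)=1$ can be reached by rescaling: put $t(1)=1$; comparing $(1,2)$ with $(3,2)$ fixes $t(3)$, then $(1,3)$ fixes $c$, $(1,2)$ fixes $t(2)$ and $(4,2)$ fixes $t(4)$. The normalized form is unique, because $(c,t)\mapsto(\lambda^{-2}c,\lambda t)$ does not change the rescaling. What remains is $a=\Delta(1,4)$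 and $z=\Delta(3,4)$, and (1) for $1,2,3,4$ reads $z+1-a=0$. Hence $F_{U_{2,4}}$ has unit group $\{\pm1\}\times a^{\mathbb Z}\times z^{\mathbb Z}$, and its null triples are the trivial ones and the multiples of permutations of $(z,1,-a)$.

Two lessons. The guess is false in ranks $0,1,2$. And the reason behind it is not sound: the map $M\mapsto F_M$ can have large fibers, so a statement about most matroids says nothing yet about most foundations. The guess is right all the same, and ranks and coranks at most $2$ are the only exceptions.

**Theorem 1.** $\log_2\#\mathcal F(n)\ge\frac1{4n^2}\binom n{\lfloor n/2\rfloor}-O(n^3)$, while the number of representable classes in $\mathcal F(n)$ is $2^{O(n^3)}$. Hence $1-\frac{\#\mathcal N(n)}{\#\mathcal F(n)}\le2^{-\frac1{5n^2}\binom n{\lfloor n/2\rfloor}}$ for all large $n$, and $\lim_{n\to\infty}\#\mathcal N(n)/\#\mathcal F(n)=1$.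

**Theorem 2.** $\displaystyle\min_{3\le r\le n-3}\frac{\#\mathcal N_r(n)}{\#\mathcal F_r(n)}\to1$ as $n\to\infty$, whereas the ratio is $0$ whenever $r\le2$ or $n-r\le2$. In particular, for fixed $r$ the limit is $1$ if $r\ge3$ and $0$ if $r\le2$.

(A side remark. Since $\#\mathcal F(n)$ is at most the number of matroids, Theorem 1 and the Bansal–Pendavingh–van der Pol bound give $n-\frac52\log_2n-O(1)\le\log_2\log_2\#\mathcal F(n)\le n-\frac32\log_2n+O(1)$. The upper bound is not used below.)

## 2. Fibers of $M\mapsto F_M$, and the step where reconstruction breaks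

Only $2^{O(n^3)}$ matroids on $[n]$ are representable over some field (Section 6), so there are at most that many representable classes. It remains to find many foundations. The natural plan is to take a doubly exponential family of matroids and to show that at most $2^{O(n^3)}$ of them share a foundation. So suppose that only the abstract pasture $F\cong F_M$ is known. How much more must be said to recover $M$?

Over a field the answer is classical. A representation in the form $[I_r\,|\,A]$ is known once the entries of $A$ are known, and these are the values $\Delta(S)$ for the sets $S$ obtained from $B_0=[r]$ by replacing at most one element. The other minors follow from (1) by induction on $k=|S\setminus B_0|$. Take distinct $a,b\in S\setminus B_0$ and $c,d\in B_0\setminus S$, and put $J=S\setminus\{a,b\}$. The sets $Jcd,Jac,Jbd,Jad,Jbc$ are closer to $B_0$ than $S=Jab$, so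
$$u=-\Delta(Jac)\Delta(Jbd),\qquad v=\Delta(Jad)\Delta(Jbc),\qquad \Delta(Jcd)$$
are known, and $z=\Delta(Jab)\Delta(Jcd)$ satisfies $z+u+v=0$. If $\Delta(Jcd)\ne0$, we get $\Delta(Jab)$.

In a pasture this stops at one exact point: the relation $z+u+v=0$ need not determine $z$. In $\mathbb K$ this is as bad as possible. The indicator function of the bases is a weak $\mathbb K$-representation of every matroid, because in (1) a nonzero product never stands alone (this is checked in Section 3). So all matroids for which $B_0$ and all $B_0-i+j$ are bases have the same matrix over $\mathbb K$, the all-ones matrix. For $r=2$, $n=4$ both $U_{2,4}$ and the matroid with the single non-basis $\{3,4\}$ are of this kind.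

The way past this point: we may choose the family. We choose matroids in whose *own foundation* the $z$ with $z+u+v=0$ is unique for the pairs $u,v$ we meet. Then $M$ is determined by about $n^2/4$ matrix entries. Each entry will turn out to lie in a set of at most $2^nn^4$ elements of $F$, which gives fibers of size $2^{O(n^3)}$. To prove uniqueness we need a foundation in which we can compute.

## 3. The group $T$ and an explicit foundation

In Sections 3–5 let $2\le r\le n-2$, $B_0=[r]$, and let $M$ be a matroid of rank $r$ on $[n]$ such that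

(∗) $B_0$ and all $B_0-i+j$ ($i\in B_0$, $j\notin B_0$) are bases.

**Step 1: which instances of (1) have two nonzero terms.** The purpose is to see that (1) imposes either an equation between two products or a true three-term relation. Let $|J|=r-2$ and let $a,b,c,d\notin J$ be distinct. If $J$ is dependent, all products vanish. Otherwise $M/J$ has rank $2$, and a pair is a basis of it iff it consists of two non-parallel non-loops. Suppose $Jab$ and $Jcd$ are bases. If $Jac$ is not, then $a\parallel c$ in $M/J$, so $d$ is not parallel to $a$ and $b$ is not parallel to $c$; thus $Jad$ and $Jbc$ are bases. The case that $Jbd$ is not a basis is the same. By symmetry, a nonzero product in (1) never stands alone.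

**Step 2: the group.** We take the values of a representation as unknowns. Let $T$ be the abelian group generated by $\varepsilon$ and symbols $X_e$, one for each ordered basis $e$, with the relations $\varepsilon^2=1$; $X_{\sigma e}=X_e$ for even and $X_{\sigma e}=\varepsilon X_e$ for odd permutations $\sigma$; and
$$X_{Jac}X_{Jbd}=X_{Jad}X_{Jbc}\quad\text{whenever these four are bases and $Jab$ or $Jcd$ is not.}\tag{2}$$
Relabelling covers all cases of (1) with exactly two nonzero products. If $ac|bd$ is the vanishing product, (1) asks for $X_{Jab}X_{Jcd}=\varepsilon X_{Jad}X_{Jbc}$; exchanging $b$ and $c$ in (2) gives $X_{Jab}X_{Jcd}=X_{Jad}X_{Jcb}$, the same thing. If $ad|bc$ vanishes, (1) asks for $X_{Jab}X_{Jcd}=X_{Jac}X_{Jbd}$, which is (2) with $b$ and $d$ exchanged.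

All relations are homogeneous for $\deg:T\to\mathbb Z^E$, $X_e\mapsto\mathbf 1_{\{e_1,\dots,e_r\}}$, $\varepsilon\mapsto0$. Put $T_0=\ker\deg$.

**Step 3: quads.** These record the three-term relations. A *quad* is $q=(J,\{a,b,c,d\})$ with $|J|=r-2$ and $a,b,c,d\notin J$ distinct. It is *nondegenerate* if all six sets $J\cup\{\text{pair}\}$ are bases. For a labelled nondegenerate quad put
$$t(J;a,b,c,d)=(t_1,t_2,t_3)=(X_{Jab}X_{Jcd},\ \varepsilon X_{Jac}X_{Jbd},\ X_{Jad}X_{Jbc}).$$
Reordering $J$ changes nothing, since its sign occurs twice in each entry. Exchanging $a,b$, or $c,d$, turns $t$ into $\varepsilon(t_1,t_3,t_2)$, and exchanging $b,c$ turns it into $\varepsilon(t_2,t_1,t_3)$; for instance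
$$t(J;b,a,c,d)=(X_{Jba}X_{Jcd},\ \varepsilon X_{Jbc}X_{Jad},\ X_{Jbd}X_{Jac})=(\varepsilon t_1,\varepsilon t_3,\varepsilon t_2).$$
So relabelling permutes the entries up to a common sign, and all permutations occur. The group $V_4=\langle(ab)(cd),(ad)(bc)\rangle$ fixes $t$: for $(ab)(cd)$ apply the rule twice, and $t(J;d,c,b,a)=t(J;a,b,c,d)$ directly. In $U_{2,4}$ there is one quad, with $J=\emptyset$; in a uniform matroid every quad is nondegenerate.

**Step 4: the pasture.** Let $F$ have $F^\times=T_0$, $-1=\varepsilon$, and as null triples $(0,0,0)$, the permutations of $(w,\varepsilon w,0)$ with $w\in T_0$, and the permutations of the triples $g\cdot t(q)$ that lie in $T_0^3$, where $g\in T$ and $q$ is nondegenerate. This set is closed under permutations and under multiplication by $T_0$. The only null triples with a zero entry are $(0,0,0)$ and the permutations of $(w,\varepsilon w,0)$. So $F$ is a pasture.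

**Step 5: splitting off the rescalings.** We normalize $n$ of the symbols to $1$. Let $Y_0=X_{(1,\dots,r)}$ and $Y_{ij}=X_{(1,\dots,j,\dots,r)}$, with $j>r$ in position $i$, for those $(i,j)$ with $i=1$ or $j=r+1$. By (∗) these are ordered bases, and there are $1+(n-r)+r-1=n$ of them. Their degrees are $\mathbf1_{B_0}$ and $\mathbf 1_{B_0}+e_j-e_i$, where $e_k$ here is the $k$-th unit vector. The pairs $(i,j)$ form a spanning tree of $K_{r,n-r}$ (a star at $1$ and a star at $r+1$ sharing an edge), so the vectors $e_j-e_i$ form a $\mathbb Z$-basis of $\{v:\sum v_e=0\}$. Together with $\mathbf1_{B_0}$ they form a basis of $\{v:r\mid\sum v_e\}$. This lattice contains $\deg T$, so it equals $\deg T$. Hence $T=T_0\oplus Y$ with $Y$ free on the normalizers. Let $\pi:T\to T_0$ be the projection. If $m,m'\in T$ have equal degree, they have the same $Y$-component, so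
$$\pi(m)/\pi(m')=m/m'.\tag{3}$$
Put $\Delta^u(e)=\pi(X_e)$ on ordered bases and $0$ elsewhere.

**Proposition 3.** $F$ is the foundation of $M$, and under this identification the class of $\Delta^u$ corresponds to the identity of $F$.

*Proof.* First, $\Delta^u$ is a weak $F$-representation. It is alternating, since $\pi(\varepsilon)=\varepsilon$. For a nondegenerate quad the three entries of $t(q)$ have equal degree, so $\pi$ multiplies them by one common factor and the result is a null triple; this is (1). If exactly two products are nonzero, (1) follows from (2). If none is, there is nothing to show.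

Next, let $\Delta$ be a weak $P$-representation. By Step 2 and the axiom on $x+y+0$ in $P$, sending $X_e\mapsto\Delta(e)$, $\varepsilon\mapsto-1$ defines a homomorphism $h:T\to P^\times$. If $g\,t(q)\in T_0^3$, its image is $h(g)$ times a null triple, by (1). So $h|_{T_0}$, extended by $0\mapsto0$, is a homomorphism $F\to P$. Rescaling multiplies $h$ by $X_e\mapsto c\prod t(e_i)$, that is, by the character $v\mapsto c^{\sum v_e/r}\prod_et(e)^{v_e}$ of $\deg T$, so $h|_{T_0}$ depends only on the class of $\Delta$.

Conversely, $h$ and $h|_{T_0}\circ\pi$ agree on $T_0$, so they differ by a character $\chi$ of $T/T_0=\deg T$. Every such $\chi$ is a rescaling: take $t(e)=\chi(e_e-e_1)$ and $c=\chi(\mathbf1_{B_0})/\prod_{i\le r}t(i)$; then for an $r$-set $S$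
$$c\prod_{s\in S}t(s)=\chi\Big(\mathbf1_{B_0}+\sum_{s\in S}(e_s-e_1)-\sum_{i\le r}(e_i-e_1)\Big)=\chi(\mathbf1_S).$$
Hence $\Delta$ is rescaling equivalent to $h|_{T_0}\circ\Delta^u$. Finally, a homomorphism $f:F\to P$ gives the representation $f\circ\Delta^u$, whose $h$ is $f\circ\pi$ and restricts to $f$ on $T_0$. So $f\mapsto[f\circ\Delta^u]$ is a bijection, natural in $P$. $\square$

**Step 6: few possible matrix entries.** Let $\mathrm{Fund}(F)$ be the set of $w\in F^\times$ with $-w+1+z=0$ for some $z\in F^\times$. Such a triple has no zero entry, so it is a permutation of some $g\,t(q)$, and $-w$ is a ratio of two different entries of $t(q)$. Each quad has six such ratios, independent of its labelling, so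
$$|\mathrm{Fund}(F_M)|\le6\tbinom n{r-2}\tbinom{n-r+2}4.\tag{4}$$
(For $U_{2,4}$ the set is $\{-z,-z^{-1},a,a^{-1},za^{-1},az^{-1}\}$, six elements, and (4) is sharp.) Now let $a_{ij}=\Delta^u(1,\dots,j,\dots,r)$ with $j$ in position $i$. The normalizers give $a_{1j}=a_{i,r+1}=1$. For $i\ge2$ and $j\ge r+2$ put $s=r+1$ and write $(p,q)$ for $(1,\dots,r)$ with positions $1,i$ filled by $p,q$. Relation (1) for the letters $1,i,s,j$ reads
$$\Delta^u(1,i)\Delta^u(s,j)-\Delta^u(1,s)\Delta^u(i,j)+\Delta^u(1,j)\Delta^u(i,s)=0 .$$
Here $\Delta^u(1,i)=1$, $\Delta^u(1,s)=a_{is}=1$, $\Delta^u(1,j)=a_{ij}$, and, exchanging two positions, $\Delta^u(i,j)=-a_{1j}=-1$ and $\Delta^u(i,s)=-a_{1s}=-1$. So $\Delta^u(s,j)+1-a_{ij}=0$, and therefore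
$$a_{ij}\in\mathrm{Fund}(F_M)\cup\{1\},\tag{5}$$
the value $1$ occurring when $\Delta^u(s,j)=0$.

## 4. When is the third summand unique?

Two nonzero solutions $z\neq z'$ of $u+v+z=0$ come from two labelled nondegenerate quads $t,t'$ with $t_1/t_2=t'_1/t'_2=u/v$. We want to conclude from this equality that $t'$ is a multiple of $t$, since then $z'=z$.

**Corners.** For a labelled nondegenerate quad we have $t_1/t_2=\varepsilon X_{Jab}X_{Jcd}/(X_{Jac}X_{Jbd})$. Call $Jab,Jcd$ its *positive corners* and $Jac,Jbd$ its *negative corners*; the four are distinct.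

**Lemma 4.** $V_4$ permutes the four pairs (positive corner, negative corner) simply transitively. If $t,t'$ have the same set of positive corners and the same set of negative corners, then $t'=t$.

*Proof.* $(ab)(cd)$ fixes the positive corners and exchanges the negative ones; $(ac)(bd)$ does the opposite; $(ad)(bc)$ exchanges both. This is the first claim. For the second, $J$ is the common intersection of the four corners. Relabel both quads by $V_4$, which fixes $t$ and $t'$, so that a chosen positive corner is $Jab$ and a chosen negative one is $Jac$ in both. Then $J+a=Jab\cap Jac$, and $a$, $b$, $c$, $d$ are determined. $\square$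

*The test case $U_{r,n}$.* There are no relations (2), so $T$ is $\{1,\varepsilon\}$ times a free abelian group on the $r$-sets. The ratio $t_1/t_2$ shows the corners with their signs, so it determines $t$ by Lemma 4. In the foundation of a uniform matroid the third summand is unique.

Non-bases bring relations (2), and different quads can then have the same ratio. The two basic ways in which this happens are harmless.

**Lemma 5 (exchanges).** Let $q,q'$ be nondegenerate. With the indicated labels, $t(q')\in T\cdot t(q)$ in each of these situations: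

* (E$_A$) $J\cup\{a,y\}$ is a non-basis, $y\notin J\cup\{a,b,c,d\}$, $q=(J;a,b,c,d)$, $q'=(J;y,b,c,d)$;
* (E$_B$) $J=L\cup\{i\}$, $L\cup\{b,c,d\}$ is a non-basis, $q=(Li;a,b,c,d)$, $q'=(La;i,b,c,d)$.

Any letter may play the role of $a$, because relabelling $q$ and $q'$ alike permutes both triples in the same way with the same sign.

*Proof.* (E$_A$) For $s\neq s'$ in $\{b,c,d\}$, relation (2) for $(J;a,y,s,s')$, where $Jay$ is a non-basis, gives $X_{Jas}X_{Jys'}=X_{Jas'}X_{Jys}$. So $\lambda=X_{Jas}/X_{Jys}$ does not depend on $s\in\{b,c,d\}$. Each entry of $t(q)$ contains exactly one factor $X_{Jas}$, so $t(q)=\lambda\,t(q')$.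

(E$_B$) For $\{t,u,w\}=\{b,c,d\}$ consider the letters $i,a,u,w$ over $Lt$. The set $Ltuw$ is a non-basis, and $Ltiu,Ltiw$ and $Ltau,Ltaw$ are bases by nondegeneracy of $q$ and $q'$. So (2) gives $X_{Ltiu}X_{Ltaw}=X_{Ltiw}X_{Ltau}$. Hence $X_{Litu}/X_{Latu}=X_{Litw}/X_{Latw}$ (the signs from reordering cancel in each quotient). Any two pairs in $\{b,c,d\}$ share an element, so $\mu=X_{Litu}/X_{Latu}$ is the same for all pairs $tu\subset\{b,c,d\}$. Each entry of $t(q)$ is, up to its sign $1$ or $\varepsilon$, a product of some $X_{Lias}=\varepsilon X_{Lais}$ and some $X_{Litu}=\mu X_{Latu}$. So $t(q)=\varepsilon\mu\,t(q')$. $\square$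

*Example.* Let $r=3$ and let $456$ be the only non-basis. Then $(4;5,1,2,3)$ and $(4;6,1,2,3)$ are related by (E$_A$), and $(1;2,4,5,6)$ and $(2;1,4,5,6)$ by (E$_B$) with $L=\emptyset$.

The group $T$ may be hard to describe, so we look at it through a homomorphism to a group we know.

**Lemma 6.** Let $\Phi:T\to W$ be a homomorphism to a torsion-free abelian group (written additively), let $t$ be a labelled nondegenerate quad and $(u,v,z)=g_0t\in T_0^3$ with $g_0\in T$. Assume:

(i) $\Phi(t'_1/t'_2)\ne0$ for every labelled nondegenerate quad $t'$;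

(ii) if a labelled nondegenerate quad $t'$ has $\Phi(t'_1/t'_2)=\Phi(t_1/t_2)$, then $t'\in T\cdot t$.

Then $z$ is the only $z'\in F_M$ with $u+v+z'=0$. Moreover, under (i) alone: if $u\in F_M^\times$ and $u+(-u)+z'=0$, then $z'=0$.

*Proof.* $\Phi(\varepsilon)=0$, as $W$ is torsion-free. Let $u+v+z'=0$. If $z'=0$, then $v=\varepsilon u$ and $\Phi(t_1/t_2)=\Phi(u/v)=0$, against (i). If $z'\ne0$, then $(u,v,z')$ is a permutation of a multiple of some $t(q')$; choosing the labels of $q'$ suitably and absorbing the sign, we get $(u,v,z')=g\,t'$. Then $t'_1/t'_2=u/v=t_1/t_2$, so $t'=ht$ by (ii). From $gh\,t_1=u=g_0t_1$ we get $gh=g_0$, and $z'=gh\,t_3=g_0t_3=z$. For the last claim, $z'\ne0$ would give a labelled nondegenerate $t'$ with $t'_1/t'_2=u/(\varepsilon u)=\varepsilon$, against (i). $\square$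

## 5. Recovering $M$ from the matrix $(a_{ij})$

The induction of Section 2 needs uniqueness only along one chain of relations.

**Condition (R).** For every $r$-set $S$ with $|S\setminus B_0|\ge2$ there are distinct $a,b\in S\setminus B_0$ and distinct $c,d\in B_0\setminus S$ such that, with $J=S\setminus\{a,b\}$: the set $J\cup\{c,d\}$ is a basis; and if $u=-\Delta^u(Jac)\Delta^u(Jbd)$ and $v=\Delta^u(Jad)\Delta^u(Jbc)$ are both nonzero, there is only one $z\in F_M$ with $z+u+v=0$.

**Lemma 7.** Let $\mathfrak M$ be a set of matroids of rank $r$ on $[n]$ satisfying (∗) and (R). For every pasture $F$, the number of $M\in\mathfrak M$ with $F_M\cong F$ is at most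
$$\Big(6\tbinom n{r-2}\tbinom{n-r+2}4+1\Big)^{(r-1)(n-r-1)}.$$

*Proof.* For each such $M$ choose an isomorphism $F_M\to F$ and let $\Delta_M:E^r\to F$ be the image of $\Delta^u$. Its matrix has $(r-1)(n-r-1)$ entries that are not automatically $1$, and by (5) they lie in $\mathrm{Fund}(F)\cup\{1\}$, whose size is bounded by (4). So it suffices that the matrix of $\Delta_M$ determines $M$.

Let $M,M'\in\mathfrak M$ have the same matrix, and write $\Delta=\Delta_M$, $\Delta'=\Delta_{M'}$. We show $\Delta=\Delta'$ on every $r$-set $S$ by induction on $k=|S\setminus B_0|$. For $k\le1$ this is the hypothesis (and $\Delta(1,\dots,r)=\Delta'(1,\dots,r)=1$). For $k\ge2$ take $a,b,c,d$ from (R) for $M$. Compared with $S=Jab$, the sets $Jac,Jbd,Jad,Jbc$ have $k-1$ elements outside $B_0$, and $Jcd$ has $k-2$. So $\Delta$ and $\Delta'$ agree on them and give the same $u,v\in F$. By (1), both $z=\Delta(Jab)\Delta(Jcd)$ and $z'=\Delta'(Jab)\Delta(Jcd)$ satisfy $z+u+v=0$, $z'+u+v=0$ in $F$. If $u=0$ or $v=0$, the axiom on $x+y+0$ gives $z=z'$; otherwise (R), carried over to $F$, does. Since $Jcd$ is a basis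 of $M$, $\Delta(Jcd)\ne0$, so $\Delta(Jab)=\Delta'(Jab)$. Hence $\Delta=\Delta'$, and $M=M'$ because the supports are the bases. $\square$

## 6. At most $2^{O(n^3)}$ matroids are representable

Nelson proved the bound $2^{n^3/4}$ for large $n$; the following shorter argument, with his pigeonhole trick, gives what we need.

**Lemma 8.** Let $1\le r\le n$ and $N=\binom nr$. At most $N\cdot\big(N(1+r\log_2r)+2\big)(1+rN)^{r(n-r)}$ matroids of rank $r$ on $[n]$ are representable over some field.

*Proof.* Let $k$ be the number of those for which $[r]$ is a basis. By symmetry the total is at most $Nk$, so we bound $k$. Such a matroid is given by a matrix $[I_r\,|\,A]$ over some field: $S$ is a basis iff $f_S(A)\ne0$, where $f_S\in\mathbb Z[x_{ij}]$ is the $S$-minor of $[I_r\,|\,X]$. It has degree at most $r$, and the absolute values of its coefficients have sum at most $r!$. For each of the $k$ sets of bases $P$ put $g_P=\prod_{S\in P}f_S$ and let $A_P$ be a point realizing $P$. Then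
$$g_{P'}(A_P)\ne0\iff P'\subseteq P.$$

The $2^k$ subset sums of the $g_P$ are distinct. Otherwise $\sum c_Pg_P=0$ in $\mathbb Z[x_{ij}]$ with $c_P\in\{0,\pm1\}$ not all zero. Evaluate at $A_P$, over its own field, for an inclusion-minimal $P$ with $c_P\ne0$: all other terms vanish, and $\pm g_P(A_P)=0$ remains, a contradiction.

The sums are polynomials in $r(n-r)$ variables of degree at most $rN$, so they involve at most $(1+rN)^{r(n-r)}$ monomials. Their coefficients are integers of absolute value at most $k(r!)^N\le2^N(r!)^N$. Hence $2^k\le\big(2^{N+1}(r!)^N+1\big)^{(1+rN)^{r(n-r)}}$. Since $\log_2(2^{N+1}(r!)^N+1)\le N+2+Nr\log_2r$, the bound follows. $\square$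

With $N\le2^n$ and $r(n-r)\le n^2/4$, summing over $r$ (in rank $0$ there is one matroid) shows that at most $2^{O(n^3)}$ matroids on $[n]$ are representable. For $3\le r\le n/2$ we use $N\le n^r$: the bound is $2^{O(r^2n\log n)}$ with an absolute constant, the main factor contributing $r(n-r)\log_2(1+rN)=O(rn\cdot r\log n)$ to the logarithm. A representable class in $\mathcal F(n)$ (or $\mathcal F_r(n)$) is the foundation of a representable matroid on $[n]$ (of rank $r$), so the same bounds hold for the numbers of representable classes.

## 7. Sparse paving matroids with non-bases at distance at least 3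

Call $|B\setminus B'|$ the distance of two $r$-sets, and put $N(H)=\{H-p+x:p\in H,\ x\notin H\}$, the $r$-sets at distance $1$ from $H$.

**Sparse paving matroids.** Let $1\le r\le n-1$ and let $\mathcal C\subset\binom Er$ satisfy $|H\cap H'|\le r-2$ for distinct $H,H'\in\mathcal C$. Then $M_{\mathcal C}$ denotes the matroid of rank $r$ whose set of non-bases is $\mathcal C$. It is a matroid: two sets at distance $1$ are not both in $\mathcal C$, so there is a basis. For exchange, let $B,B'$ be bases and $x\in B\setminus B'$. If $|B'\setminus B|=1$, the exchange gives $B'$. Otherwise two choices $y,y'\in B'\setminus B$ give $B-x+y$ and $B-x+y'$ at distance $1$, and one of these is a basis. For $r=3$, $\mathcal C$ is a set of three-point lines of which any two share at most one point.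

*Assumption for this section:* $2\le r\le n-2$; $|H\setminus H'|\ge3$ for distinct $H,H'\in\mathcal C$; and no $H\in\mathcal C$ has $|H\setminus B_0|\le1$. Let $M=M_{\mathcal C}$. Then (∗) holds. The sets $N(H)$, $H\in\mathcal C$, are pairwise disjoint, since a common member would put $H,H'$ at distance at most $2$; and they consist of bases.

**Step 1: the homomorphism $\Phi$.** A non-basis $H=Jab$ imposes $X_{H-b+c}X_{H-a+d}=X_{H-b+d}X_{H-a+c}$: the table of the $X_{H-p+x}$ is multiplicatively of rank one. So we let $X_{H-p+x}$ split into a part for $p$ and a part for $x$. Let $W$ be free abelian on symbols $x_B$ ($B$ a basis in no $N(H)$), $\alpha_{H,p}$ ($p\in H\in\mathcal C$) and $\beta_{H,x}$ ($x\notin H\in\mathcal C$). Put $\Phi(\varepsilon)=0$ and, independently of the ordering,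
$$\Phi(X_B)=x_B\ \text{ if $B$ is in no $N(H)$},\qquad\Phi(X_{H-p+x})=\alpha_{H,p}+\beta_{H,x}.$$
This respects (2). If $Jab=H\in\mathcal C$, both sides map to $\alpha_{H,a}+\alpha_{H,b}+\beta_{H,c}+\beta_{H,d}$; if $Jcd=H\in\mathcal C$, both sides map to $\alpha_{H,c}+\alpha_{H,d}+\beta_{H,a}+\beta_{H,b}$.

**Proposition 9.** Let $t,t'$ be labelled nondegenerate quads of $M$. Then $\Phi(t_1/t_2)\ne0$, and if $\Phi(t_1/t_2)=\Phi(t'_1/t'_2)$, then $t'\in T\cdot t$. Consequently, for $u,v\in F_M^\times$ there is at most one $z\in F_M$ with $u+v+z=0$.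

*Proof.* **Step 2: how $N(H)$ meets a quad.** We list the ways in which two corners can involve the same $H$. Let $O$ be the set of the six bases of a nondegenerate quad $(J;a,b,c,d)$, and let $H\in\mathcal C$ with $N(H)\cap O\ne\emptyset$. Then $H\notin O$, and $H=Jss'-p+x$ for some $Jss'\in O$, $p \in Jss'$, $x\notin Jss'$.

*If $p\in\{s,s'\}$*, then $J\subset H$ and $H=J+s+y$ with $s\in\{a,b,c,d\}$ (after renaming) and $y\notin J\cup\{a,b,c,d\}$, as $H\notin O$. A set $J\cup\{\text{pair}\}$ has distance $1$ from $H$ iff the pair contains $s$. So $N(H)\cap O$ is the three sets $J+s+s'$: **type A**, with *star* $s$.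

*If $p=i\in J$*, then $H=J-i+\{x_1,x_2,x_3\}$ with $x_1,x_2,x_3\notin J$, and $J+s+s'\in N(H)$ iff $\{s,s'\}\subset\{x_1,x_2,x_3\}$. So $N(H)\cap O$ is a single set, or $\{x_1,x_2,x_3\}\subset\{a,b,c,d\}$ and it consists of the three sets $J+s+s'$ with $s,s'$ in this triple: **type B**, with *triangle* $x_1x_2x_3$.

In types A and B, $N(H)\cap O$ contains exactly one set from each of the complementary pairs $\{Jab,Jcd\}$, $\{Jac,Jbd\}$, $\{Jad,Jbc\}$. Hence, if two corners lie in a common $N(H)$, one is positive and the other negative, and no third corner lies in it. Since the $N(H)$ are disjoint, the number of pairs of corners lying in a common $N(H)$ is $0$, $1$ or $2$. We treat the three cases. In each we read the quad off from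
$$\Phi(t_1/t_2)=\Phi(X_{Jab})+\Phi(X_{Jcd})-\Phi(X_{Jac})-\Phi(X_{Jbd}).$$

**Step 3 (P0): no two corners lie in a common $N(H)$.** We show that all corners are visible. Each corner contributes $\pm x_B$ or $\pm(\alpha_{H,p}+\beta_{H,x})$, with different $H$ for different corners. The supports are disjoint, so nothing cancels, and each corner can be read off with its sign. By Lemma 4, $t$ is determined.

**Step 4 (P1): exactly one pair of corners lies in a common $N(H)$.** We show that $t$ is determined up to one exchange. By Lemma 4 we may assume $Jab,Jac\in N(H)$. The other corners $B_+=Jcd$ and $B_-=Jbd$ contribute as in (P0), with indices different from $H$, so they can be read off. They give $\{c\}=B_+\setminus B_-$, $\{b\}=B_-\setminus B_+$ and $B_+\cap B_-=J+d$.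

*Type A:* $H=J+a+y$. Since $Jab=H-y+b$ and $Jac=H-y+c$, the pair contributes $\beta_{H,b}-\beta_{H,c}$, so $H$ can be read off. As $J\subset H$ and $d\notin H$, we get $J=B_+\cap B_-\cap H$, then $d$, and $\{a,y\}=H\setminus J$. So the labelled quad is determined up to exchanging $a$ and $y$. This is an exchange (E$_A$), since $J\cup\{a,y\}=H$ is a non-basis.

*Type B:* $H=J-i+\{a,b,c\}$. Since $Jab=H-c+i$ and $Jac=H-b+i$, the pair contributes $\alpha_{H,c}-\alpha_{H,b}$, so $H$ can be read off. As $d,i\notin H$, we get $J-i=B_+\cap B_-\cap H$ and $\{d,i\}=(B_+\cap B_-)\setminus H$, and $a$ is the remaining element of $H$. So the labelled quad is determined up to exchanging $d$ and $i$. This is an exchange (E$_B$) with $d$ in the role of $a$, since $(J-i)\cup\{a,b,c\}=H$ is a non-basis.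

**Step 5 (P2): two pairs of corners lie in common $N(H)$ and $N(H')$.** We show that $t$ is determined up to several exchanges. By Lemma 4 we may assume $Jab,Jac\in N(H)$ and $Jcd,Jbd\in N(H')$; here $H\ne H'$, as $N(H)$ contains only one of $Jab$, $Jcd$. Then $H$ has star $a$ or triangle $abc$, and $H'$ has star $d$ or triangle $bcd$. Two stars would share $Jad$ and two triangles would share $Jbc$, against $N(H)\cap N(H')=\emptyset$. So there is one star and one triangle. Relabelling by $(ad)(bc)$ and exchanging the names $H,H'$ if necessary, we may assume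
$$H=J+a+y,\qquad H'=J-i+\{b,c,d\}.$$
As $Jcd=H'-b+i$ and $Jbd=H'-c+i$,
$$\Phi(t_1/t_2)=\beta_{H,b}-\beta_{H,c}+\alpha_{H',b}-\alpha_{H',c}.$$
So $H,H',b,c$ can be read off. With $L=J-i$ we have $H=L\cup\{i,a,y\}$ and $H'=L\cup\{b,c,d\}$, hence $L=H\cap H'$, $\{b,c,d\}=H'\setminus H$, which gives $d$, and $\{i,a,y\}=H\setminus H'$. So the labelled quad $(Li;a,b,c,d)$ is determined up to a permutation of $i,a,y$. All quads obtained by such permutations are nondegenerate: their six sets have the form $H-y'+s\in N(H)$ or $H'-s+i'\in N(H')$ with $s\in\{b,c,d\}$ and $y',i'\in\{i,a,y\}$. The permutations are generated by $(a\,y)$, an exchange (E$_A$) since $L\cup\{i,a,y\}=H$, and $(i\,a)$, an exchange (E$_B$) since $L\cup\{b,c,d\}=H'$.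

**Step 6: conclusion.** The value $\Phi(t_1/t_2)$ also shows which case we are in. In (P1), type A, it contains two $\beta$'s with the same $H$ and opposite signs; in (P1), type B, two $\alpha$'s with the same $H$ and opposite signs; in (P2) both; in (P0) neither. All these values are nonzero. So equality of values puts $t$ and $t'$ in the same case, and there $t'\in T\cdot t$ by Lemma 5.

Finally, let $u,v\in F_M^\times$ and $u+v+z=0$. If $z\ne0$, then $(u,v,z)$ is a multiple of some labelled $t$, and Lemma 6 says that $z$ is the only solution. If $z=0$, then $v=-u$, and the last claim of Lemma 6 applies. $\square$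

**Step 7: condition (R) holds for $M_{\mathcal C}$.** Let $|S\setminus B_0|=k\ge2$, choose any $a,b\in S\setminus B_0$ and put $J=S\setminus\{a,b\}$. If $k=2$, then $J\cup(B_0\setminus S)=B_0$ is a basis. If $k\ge3$, fix $c\in B_0\setminus S$; for two further elements $d,d'\in B_0\setminus S$ the sets $Jcd$, $Jcd'$ have distance $1$, so one of them is a basis. Uniqueness of $z$ is Proposition 9.

## 8. Graham–Sloane codes and the proof of Theorem 1

**Lemma 10.** For $2\le r\le n-2$ there is $\mathcal C_0\subset\binom Er$ with $|\mathcal C_0|\ge\binom nr/(4n^2)-1$, all of whose subsets satisfy the assumption of Section 7.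

*Proof.* Let $q$ be a prime with $n\le q\le2n$ and regard $[n]$ as a subset of $\mathbb F_q$. Map each $r$-set $H$ to $(e_1(H),e_2(H))\in\mathbb F_q^2$, the first two elementary symmetric functions of its elements. Some fiber $\mathcal D$ has at least $\binom nr/q^2\ge\binom nr/(4n^2)$ members.

Let $H\ne H'$ be in $\mathcal D$ with $|H\setminus H'|\le2$. Then $\prod_{h\in H}(1+hx)\equiv\prod_{h\in H'}(1+hx)\pmod{x^3}$. The common factors are invertible modulo $x^3$; after cancelling them,
$$\prod_{h\in H\setminus H'}(1+hx)=\prod_{h\in H'\setminus H}(1+hx),$$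
an equality of polynomials, as both have degree at most $2$. Comparing roots, the two disjoint sets have the same nonzero elements, hence none. So both are contained in $\{0\}$; being disjoint and of equal size, they are empty, a contradiction. Thus distinct members of $\mathcal D$ have distance at least $3$.

If $H,H'$ both have at most one element outside $B_0$, say $H=B_0-i+j$ and $H'=B_0-i'+j'$, then $H\setminus H'\subset\{j,i'\}$ (if $H$ or $H'$ is $B_0$, the distance is at most $1$). So $\mathcal D$ has at most one such member. Delete it. $\square$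

The $2^{|\mathcal C_0|}$ matroids $M_{\mathcal C}$, $\mathcal C\subseteq\mathcal C_0$, are distinct and satisfy (∗) and (R). Lemma 7 gives, for $2\le r\le n-2$,
$$\log_2\#\mathcal F_r(n)\ge\frac{\binom nr}{4n^2}-1-(r-1)(n-r-1)\log_2\Big(6\tbinom n{r-2}\tbinom{n-r+2}4+1\Big).\tag{6}$$

**Proof of Theorem 1.** Take $r=\lfloor n/2\rfloor$ in (6). Since $6\binom n{r-2}\binom{n-r+2}4+1\le2^nn^4$ and $(r-1)(n-r-1)\le n^2/4$, the last term is at most $\frac{n^2}4\log_2(2^nn^4)=O(n^3)$. As $\mathcal F_r(n)\subset\mathcal F(n)$, the lower bound follows. By Section 6 the number of representable classes is $2^{O(n^3)}$. So the proportion of representable classes is at most $2^{O(n^3)-\frac1{4n^2}\binom n{\lfloor n/2\rfloor}}$. As $\binom n{\lfloor n/2\rfloor}\ge2^n/(n+1)$, the term $O(n^3)$ is smaller than $\big(\frac14-\frac15\big)\frac1{n^2}\binom n{\lfloor n/2\rfloor}$ for large $n$, and the proportion is at most $2^{-\frac1{5n^2}\binom n{\lfloor n/2\rfloor}}$. $\blacksquare$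

## 9. Rank 3: linear triangle-free triple systems

For Theorem 2 we go through the ranks, and in rank $3$ the family of Section 7 is too small. Distance $3$ between triples means disjointness, so a code has at most $n/3$ members; in (6) a term of order $n$ faces a subtracted term of order $n\log n$. We must let non-bases meet, and then the sets $N(H)$ overlap.

*Assumption for this section:* $n\ge6$, and $\mathcal C$ is a set of triples (*edges*) in $\{4,\dots,n\}$ that is *linear* (distinct edges share at most one point) and *triangle-free* (no three distinct edges meet pairwise in three distinct points). For instance $\{456,478\}$ is allowed, and $\{456,478,579\}$ is not: its edges meet pairwise in $4$, $5$ and $7$. Let $M=M_{\mathcal C}$, of rank $3$, with $B_0=\{1,2,3\}$. The points $1,2,3$ lie in no edge, so (∗) holds. A pair contained in an edge, which is then unique, is a *C-pair*.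

**Step 1: two facts on C-pairs.**

*(a) If $x\notin H\in\mathcal C$, at most one point of $H$ forms a C-pair with $x$.* If $p\ne p'$ both did, via edges $H_2\ni p,x$ and $H_3\ni p',x$, then $H_2,H_3\ne H$ because of $x$, and $H_2\ne H_3$, as otherwise $H_2$ would share $p,p'$ with $H$. So $H,H_2,H_3$ would meet pairwise in $p,p',x$, a triangle.

*(b) A triple $B\notin\mathcal C$ contains at most two C-pairs.* Two of its C-pairs lie in different edges, since otherwise $B$ is an edge; three C-pairs would give a triangle.

**Step 2: the homomorphism $\Phi$.** We need rank-one tables $\Phi(X_{H-p+x})=\alpha_{H,p}+\beta_{H,x}$ that agree on overlaps. Let $H_1=abc$ and $H_2=axy$ be edges meeting in $a$. The triple $abx$ is both $H_1-c+x$ and $H_2-y+b$, so $\beta_{H_1,x}-\alpha_{H_2,y}=\beta_{H_2,b}-\alpha_{H_1,c}$. The triples $acx$, $aby$, $acy$ give the analogous equations, and together these make all such differences equal to one element $\gamma$ that depends only on the two edges. This dictates the definition.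

Let $W$ be free abelian on: $x_B$ ($B$ a triple without C-pairs); $\alpha_{H,p}$ ($p\in H\in\mathcal C$); $\beta_{H,x}$ ($H\in\mathcal C$, $x\notin H$, and $x$ forms no C-pair with a point of $H$); $\gamma_{HH'}=\gamma_{H'H}$ ($H\ne H'$ intersecting edges). If $x\notin H$ does form a C-pair with a point $p_0\in H$ (unique by (a)), contained in the edge $H_2=\{p_0,x,\bar x\}$, *define* $\beta_{H,x}:=\alpha_{H_2,\bar x}+\gamma_{HH_2}$. Put $\Phi(\varepsilon)=0$, $\Phi(X_B)=x_B$ if $B$ has no C-pair, and $\Phi(X_B)=\alpha_{H,p}+\beta_{H,x}$ if $B=H-p+x$ with $H\in\mathcal C$.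

*Well-defined on symbols.* A basis $B$ with exactly one C-pair is $H-p+x$ in one way. If $B=\{a,b,x\}$ has two C-pairs, in $H_1=abc$ and $H_2=axy$, both expressions equal $\alpha_{H_1,c}+\alpha_{H_2,y}+\gamma_{H_1H_2}$. *Compatible with (2).* Let $J=\{o\}$ and $oab=H\in\mathcal C$, say. By linearity $oac,obd,oad,obc$ are non-edges in $N(H)$, and both sides of (2) map to $\alpha_{H,a}+\alpha_{H,b}+\beta_{H,c}+\beta_{H,d}$. The case $ocd\in\mathcal C$ is the same with the pairs $ab$ and $cd$ exchanged.

**Step 3: three kinds of values.** Each $\Phi(X_B)$ is of one of these kinds.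

* *Type 0:* $x_B$.
* *β-type:* $\alpha_{H,p}+\beta_{H,x}$ with a basis element $\beta_{H,x}$. This basis element occurs only in $\Phi(X_{B'})$ for $B'=H-p'+x$, $p'\in H$.
* *γ-type:* here $B=H-p+x$ and $x$ forms a C-pair with a point of $H$, in the edge $H_2\ni x,\bar x$. Then $\Phi(X_B)=\alpha_{H,p}+\alpha_{H_2,\bar x}+\gamma_{HH_2}$. We have $B\subset H\cup H_2=H\cup\{x,\bar x\}$, a set of five points, and $\{p,\bar x\}=(H\cup H_2)\setminus B$.

So, writing $\{H_1,H_2\}$ for the pair of edges of a γ-type triple,
$$\Phi(X_B)=\alpha_{H_1,p}+\alpha_{H_2,p'}+\gamma_{H_1H_2},\qquad\{p,p'\}=(H_1\cup H_2)\setminus B,\ p\in H_1,\ p'\in H_2.\tag{7}$$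
Given $B$ and the two edges, the assignment of $p,p'$ to $H_1,H_2$ is unique: otherwise both points would lie in $H_1\cap H_2$, which has one element.

**Proposition 11.** $\Phi(t_1/t_2)\ne0$ for every labelled nondegenerate quad $t=t(o;a,b,c,d)$ of $M$.

*Proof.* By nondegeneracy no triple containing $o$ inside $\{o,a,b,c,d\}$ is an edge. (A triple such as $abc$ may be one.) Suppose
$$\Phi(X_{oab})+\Phi(X_{ocd})=\Phi(X_{oac})+\Phi(X_{obd}).\tag{8}$$
The four triples are distinct, so none is of type 0, because its $x_B$ would occur only once. Relabelling by $V_4$ preserves (8), and exchanging $b$ and $c$ exchanges its two sides. These relabellings act transitively on the four triples, and $(ab)(cd)$ fixes $oab$ and exchanges $oac$ and $obd$.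

**Case 1: some of the four is β-type.** By symmetry it is $oab=H-p+x$, and its $\beta_{H,x}$ occurs on the right side of (8) in $oac=H-p'+x$. Then $H\cup\{x\}=\{o,a,b,c\}$, $p=c$, $p'=b$, so $b,c\in H$. As $obc$ is not an edge, $H=abc$ and $x=o$. So $\Phi(X_{oab})-\Phi(X_{oac})=\alpha_{H,c}-\alpha_{H,b}$, and (8) becomes
$$\Phi(X_{ocd})-\Phi(X_{obd})=\alpha_{H,b}-\alpha_{H,c}.$$
If $ocd$ or $obd$ is β-type, its $\beta_{H'',x''}$ must be cancelled by the other one. As before, the edge $H''$ contains $b,c$ and $H''\cup\{x''\}=\{o,b,c,d\}$, so $H''=bcd$, which shares $b,c$ with $H=abc$: impossible. So both are γ-type. The $\gamma$'s cancel, so both have the same pair of edges $H_1,H_2$, and $H_1\cup H_2\supset\{o,b,c,d\}$. Since $\alpha$'s of $H$ occur, $H\in\{H_1,H_2\}$; say $H_1=H=abc$. Then the five-point set $H_1\cup H_2$ is $\{o,a,b,c,d\}$, and $H_2$ consists of $o$, $d$ and one of $a,b,c$. But this is a non-edge. Contradiction.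

**Case 2: all four are γ-type.** The $\gamma$'s in (8) cancel, so the pair of edges of $oab$ is that of $oac$ or $obd$; by symmetry, that of $oac$. Then also $ocd$ and $obd$ have a common pair. Let $H_1,H_2$ be the pair for $oab,oac$, and write $H_1\cup H_2=\{o,a,b,c,e\}$.

If $e\in H_1\cap H_2$, the edges are $\{o,s,e\}$ and $\{a,b,c,e\}\setminus\{s\}$ for some $s\in\{a,b,c\}$. If $e$ lies in only one of them, say $H_1$, then $H_2\subset\{o,a,b,c\}$ does not contain $o$ by nondegeneracy, so $H_2=abc$ and $H_1=\{o,s,e\}$ with $s\in\{a,b,c\}$. The complements of $oab$ and $oac$ in the five-set are $\{c,e\}$ and $\{b,e\}$. By (7), $D(a,e):=\Phi(X_{oab})-\Phi(X_{oac})$ is one of the following.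

* (i$_a$) Edges $oae,bce$: here $c$ and $b$ are assigned to $bce$, so $e$ to $oae$ both times; $D=\alpha_{bce,c}-\alpha_{bce,b}$.
* (i$_b$) Edges $obe,ace$: for $oab$, $c$ goes to $ace$ and $e$ to $obe$; for $oac$, $b$ goes to $obe$ and $e$ to $ace$; $D=\alpha_{obe,e}-\alpha_{obe,b}+\alpha_{ace,c}-\alpha_{ace,e}$.
* (i$_c$) Edges $oce,abe$: for $oab$, $c$ goes to $oce$ and $e$ to $abe$; for $oac$, $b$ goes to $abe$ and $e$ to $oce$; $D=\alpha_{oce,c}-\alpha_{oce,e}+\alpha_{abe,e}-\alpha_{abe,b}$.
* (ii) Edges $ose,abc$ with $s\in\{a,b,c\}$: $e$ goes to $ose$ both times; $D=\alpha_{abc,c}-\alpha_{abc,b}$.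

In the same way $\Phi(X_{obd})-\Phi(X_{ocd})=D(d,e')$ is given by this list with $a,e$ replaced by $d,e'$, where $e'\notin\{o,b,c,d\}$; call the entries (i$_d$), (i$_b'$), (i$_c'$), (ii$'$). Equation (8) says $D(a,e)=D(d,e')$, so the edges whose $\alpha$'s occur must coincide. Either one edge occurs on each side or two.

*One edge each.* It contains $b$ and $c$, and by linearity there is only one such edge. (i$_a$) and (i$_d$): $bce=bce'$, so $e=e'$, and the edges $oae$, $ode$ share $o,e$, so $a=d$. (i$_a$) and (ii$'$): $bce=bcd$, so $e=d$, and $oad$ is an edge. (ii) and (i$_d$): $abc=bce'$, so $e'=a$, and $oda$ is an edge. (ii) and (ii$'$): $abc=bcd$, so $a=d$. All are impossible.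

*Two edges each.* The edges containing $o$ must coincide, and so must the others. (i$_b$) and (i$_b'$): $obe=obe'$, so $e=e'$, and $ace=dce$, so $a=d$. (i$_c$) and (i$_c'$): $oce=oce'$, so $e=e'$, and $abe=dbe$, so $a=d$. (i$_b$) and (i$_c'$): $obe=oce'$ forces $e=c$, but $e\notin\{o,a,b,c\}$. (i$_c$) and (i$_b'$): $oce=obe'$ forces $e=b$, again excluded. All are impossible. $\square$

**Proposition 12.** $M$ satisfies (R).

*Proof.* Proposition 11 is hypothesis (i) of Lemma 6. We check (ii) for the quads that (R) needs. Throughout, $t'$ is a labelled nondegenerate quad with $\Phi(t'_1/t'_2)=\Phi(t_1/t_2)$. The corners of $t'$ are distinct, so the $x$-terms of $\Phi(t'_1/t'_2)$ are precisely its type-0 corners, with their signs.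

**Step 4: sets $S=\{i,j,j'\}$ with $i\in B_0$ and $j,j'\ge4$.** Take $J=\{i\}$, $a,b=j,j'$ and $\{c,d\}=\{i',i''\}=B_0\setminus\{i\}$; then $Jcd=B_0$ is a basis. All six sets of the quad contain $i$, so it is nondegenerate. Label it $t=t(i;i',j,j',i'')$. Its corners $ii'j$, $ij'i''$, $ii'j'$, $iji''$ contain no C-pair, so they are of type 0, and $t_3=X_{ii'i''}X_{ijj'}$. So $(t_1,t_2,t_3)$ is, up to a common factor and possibly the order of $u,v$, the triple $(u,v,z)$ of (R). By equality of the $x$-terms, $t'$ has the same positive and the same negative corners as $t$, so $t'=t$ by Lemma 4, and Lemma 6 gives uniqueness.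

**Step 5: sets $S=\{j,j',j''\}\subset\{4,\dots,n\}$.** Take $J=\{j\}$, $a=j'$, $b=j''$, $c=1$, $d=2$. Then $Jcd=\{j,1,2\}$ is a basis, and $u,v\ne0$, because the triples involved contain $1$ or $2$. If $S\in\mathcal C$, then (1) gives $0+u+v=0$, so $v=-u$, and the last claim of Lemma 6 shows that $z=0$ is the only solution. Let $S\notin\mathcal C$. Then the quad is nondegenerate. Label it $t=t(j;j',1,2,j'')$:
$$t_1=X_{jj'1}X_{j2j''},\qquad t_2=\varepsilon X_{jj'2}X_{j1j''},\qquad t_3=X_{jj'j''}X_{j12}.$$
After applying $\pi$ these are $u,v,z$. We get $\Phi(t_1/t_2)=E(j')-E(j'')$ with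
$$E(y)=\Phi(X_{1jy})-\Phi(X_{2jy})=\begin{cases}x_{1jy}-x_{2jy}&\text{if $jy$ is not a C-pair},\\ \beta_{H,1}-\beta_{H,2}&\text{if }jy\subset H\in\mathcal C.\end{cases}$$
Here $\beta_{H,1},\beta_{H,2}$ are basis elements, since $1,2$ lie in no edge.

*Neither $jj'$ nor $jj''$ is a C-pair.* All four corners are of type 0, and $t'=t$ as in Step 4.

*Exactly one is a C-pair.* Name $j',j''$ so that $jj'\subset H=\{j,j',e\}\in\mathcal C$. Then $j''\notin H$, and
$$\Phi(t_1/t_2)=\beta_{H,1}-\beta_{H,2}-x_{1jj''}+x_{2jj''}.$$
So $t'=t(o;a,b,c,d)$ has exactly two type-0 corners, $2jj''$ (positive) and $1jj''$ (negative). By Lemma 4 we may assume $ocd=2jj''$ and $obd=1jj''$. Then $\{o,d\}=\{j,j''\}$, $c=2$, $b=1$. The corner $oab=\{o,a,1\}$ is not of type 0, so $oa$ lies in an edge $H_0$. The corners $oa1$ and $oa2$ contribute $\beta_{H_0,1}-\beta_{H_0,2}$, which must equal $\beta_{H,1}-\beta_{H,2}$. So $H_0=H$. As $o\in H$ and $j''\notin H$, we get $o=j$, $d=j''$ and $a\in\{j',e\}$. So $t'=t$, or $t'$ arises from $t$ by the exchange (E$_A$) $j'\leftrightarrow e$, since $\{j\}\cup\{j',e\}=H$ is a non-basis.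

*Both are C-pairs:* $jj'\subset H=\{j,j',e\}$ and $jj''\subset H'=\{j,j'',e''\}$. Here $H\ne H'$ as $S\notin\mathcal C$, and
$$\Phi(t_1/t_2)=\beta_{H,1}-\beta_{H,2}-\beta_{H',1}+\beta_{H',2}.$$
These basis elements occur only in triples consisting of $1$ or $2$ and a pair in $H$ or $H'$. So the positive corners of $t'$ are $1\cup P$ and $2\cup P'$, and the negative ones are $2\cup Q$ and $1\cup Q'$, with pairs $P,Q\subset H$ and $P',Q'\subset H'$. By Lemma 4 we may assume $oab=1\cup P$, $ocd=2\cup P'$, $obd=1\cup Q'$, $oac=2\cup Q$. Now $1\in oab\cap obd=\{o,b\}$ and $1\notin ocd$, so $b=1$; and $2\in ocd\cap oac=\{o,c\}$ and $2\notin oab$, so $c=2$. Hence $P=\{o,a\}$, $P'=\{o,d\}$, so $o\in H\cap H'=\{j\}$, $a\in\{j',e\}$ and $d\in\{j'',e''\}$. So $t'$ arises from $t$ by at most two exchanges (E$_A$). The quads $(j;a,1,2,d)$ on the way are nondegenerate: the only one of their six sets without $1$ or $2$ is $jad$, and the only edge containing $j,a$ is $H$, which does not contain $d$.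

In all cases $t'\in T\cdot t$ by Lemma 5, and Lemma 6 gives uniqueness of $z$. $\square$

**Lemma 13.** There is $c>0$ such that for all large $n$
$$\log_2\#\mathcal F_3(n)\ge c\,n^{1.63}-10\,n\log_2n.\tag{9}$$

*Proof.* Let $m=\lfloor(n-3)/6\rfloor$ and $3^k\le m<3^{k+1}$, and let $A$ be the set of integers in $[0,3^k)$ with all ternary digits in $\{0,1\}$. Then $|A|=2^k=(3^k)^{\log_32}>(m/3)^{\log_32}=\frac12m^{\log_32}\ge\frac12m^{0.63}$. If $s_1+s_3=2s_2$ with $s_1,s_2,s_3\in A$, there are no carries, so in each digit the sum of those of $s_1,s_3$ is twice that of $s_2$, that is, $0$ or $2$; hence $s_1=s_2=s_3$.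

Place disjoint copies of $\{0,\dots,m-1\}$, $\{0,\dots,2m-1\}$, $\{0,\dots,3m-1\}$ inside $\{4,\dots,n\}$; this is possible as $6m\le n-3$. Take as edges the triples $(x,x+s,x+2s)$, $0\le x<m$, $s\in A$, with one vertex in each copy. Two coordinates determine $x$ and $s$, so the system is linear. Suppose three distinct edges meet pairwise in three distinct points. Any two of these points lie in a common edge, so they lie in different copies; call the points $x,y,z$, in this order of the copies. The edges through $xy$, $xz$, $yz$ have parameters $s_1=y-x$, $s_2=(z-x)/2$, $s_3=z-y$, and $s_1+s_3=2s_2$. So $s_1=s_2$, and the first two edges share $x$ and $s$, hence coincide: a contradiction. So the system is triangle-free, and all its subsets are linear and triangle-free.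

This gives $2^{m|A|}\ge2^{cn^{1.63}}$ distinct matroids satisfying (∗) and (R). By Lemma 7 with $r=3$ at most $\big(6n\binom{n-1}4+1\big)^{2(n-4)}\le(n^5)^{2n}$ of them share a foundation. $\square$

## 10. Duality and all ranks at once

**Lemma 14.** $F_{M^*}\cong F_M$.

*Proof.* For a weak $P$-representation $\Delta$ of $M$ put $\Delta^*(y)=\mathrm{sgn}(x,y)\Delta(x)$, where $x$ is any ordering of the complement of $y$ and $\mathrm{sgn}(x,y)$ is the sign of the permutation $(x,y)$ of $[n]$; put $\Delta^*(y)=0$ if $y$ has a repeated entry. This is well-defined, since reordering $x$ changes both factors by the same sign, and it is alternating with support the ordered bases of $M^*$. Let $J^*$ and $a,b,c,d$ be disjoint with $|J^*|=n-r-2$, and let $J$ be an ordering of the other $r-2$ elements. Then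
$$\Delta^*(J^*ab)\,\Delta^*(J^*cd)=\mathrm{sgn}(J,c,d,J^*,a,b)\,\mathrm{sgn}(J,a,b,J^*,c,d)\,\Delta(Jcd)\,\Delta(Jab).$$
Moving $J^*$ past two letters is even, so the two signs are those of $(J,J^*,c,d,a,b)$ and $(J,J^*,a,b,c,d)$. These words differ by exchanging two blocks of length two, an even permutation, so the product of the signs is $+1$. The same holds for $ac|bd$ and $ad|bc$. Hence (1) for $\Delta$ and for $\Delta^*$ correspond; the instances with repeated letters hold automatically. Applying the construction twice gives $\pm\Delta$ with one global sign, so this is a bijection up to rescaling. A rescaling of $\Delta$ by $(c,t)$ becomes that of $\Delta^*$ by $(c\prod_{e\in E}t(e),t^{-1})$. The bijection of rescaling classes is natural in $P$, so $F_{M^*}\cong F_M$. $\square$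

**Proof of Theorem 2.** *Small rank or corank.* By Section 1, every matroid of rank at most $2$ is representable over $\mathbb Q$. By Lemma 14, $\mathcal F_r(n)=\mathcal F_{n-r}(n)$ and $\mathcal N_r(n)=\mathcal N_{n-r}(n)$. So the ratio is $0$ if $r\le2$ or $n-r\le2$, and otherwise we may assume $3\le r\le n/2$. In this range the number of representable classes in $\mathcal F_r(n)$ is $2^{O(r^2n\log n)}$, uniformly in $r$, by Section 6.

*Rank $3$.* By (9) the proportion of representable classes is at most $2^{O(n\log n)-cn^{1.63}}\to0$.

*Ranks $4\le r\le n/2$.* We have $6\binom n{r-2}\binom{n-r+2}4+1\le n^{r+2}$, so the last term of (6) is at most $rn(r+2)\log_2n=O(r^2n\log n)$. Hence the proportion of representable classes is at most $2^{O(r^2n\log n)-\binom nr/(4n^2)}$, uniformly in $r$. For $r=4$, $\binom n4/(4n^2)$ is of order $n^2$, which dominates $n\log n$. For $5\le r\le7$ and $n$ large, $\binom nr/n^2\ge\binom n5/n^2\ge c'n^3$, which dominates $n\log n$. For $8\le r\le n/2$, $\binom nr/n^2\ge\binom n8/n^2\ge c''n^6$, which dominates $n^3\log n\ge r^2n\log n$. So the exponent tends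 to $-\infty$ uniformly for $4\le r\le n/2$.

Thus the minimum over $3\le r\le n-3$ of $\#\mathcal N_r(n)/\#\mathcal F_r(n)$ tends to $1$, and the statement for fixed $r$ follows. $\blacksquare$
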